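# Positive Lyapunov exponents for monotone quasiperiodic potentials at every coupling

## 1. A loop of transfer matrices that winds zero times

Fix $0<a\le b$, and let $\mathcal V(a,b)$ be the set of $1$-periodic functions $V:\mathbb R\to\mathbb R$ with
$$a(y-x)\le V(y)-V(x)\le b(y-x)\qquad\text{for }0\le x<y<1. \tag{1.1}$$
The basic example is $V(x)=\lambda\{x\}$, where $\{x\}$ is the fractional part; it lies in $\mathcal V(\lambda,\lambda)$. We regard $V$ as a function on the circle $\mathbb T=\mathbb R/\mathbb Z$. By (1.1) it is Lipschitz on $[0,1)$, hence right-continuous at $0$, continuous on $\mathbb T\setminus\{0\}$, differentiable a.e. with $a\le V'\le b$, and the limit $V(1-)=\lim_{x\uparrow1}V(x)$ exists. At $0$ it drops by $\Delta=V(1-)-V(0)\in[a,b]$. Put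
$$A^f=\begin{pmatrix}f&-1\\1&0\end{pmatrix}\in SL_2(\mathbb R),\qquad f_j(x)=E-V(x+j\alpha),$$
for a real number $E$ and an irrational $\alpha$.

Let $n\ge1$. When $x$ runs once around $\mathbb T$, the point $(f_0(x),\dots,f_{n-1}(x))\in\mathbb R^n$ moves along Lipschitz arcs. It jumps exactly at the $n$ distinct points $y_j=-j\alpha\in\mathbb T$, $0\le j<n$. At $y_j$ only the $j$-th coordinate jumps, upward, from $f^-:=E-V(1-)$ to $f^+:=E-V(0)=f^-+\Delta$. Insert at each $y_j$ the straight segment in the $j$-th coordinate from $f^-$ to $f^+$. The result is a closed loop in $\mathbb R^n$. We send it to the punctured plane: for $f\in\mathbb R^n$ put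
$$c_0=e_1,\qquad c_{j+1}=A^{f_j}c_j,\qquad \psi_j=(c_j)_1,\qquad c=c_n=A^{f_{n-1}}\cdots A^{f_0}e_1\in\mathbb R^2\setminus\{0\}.$$

**Lemma 1.1.** (i) Along a Lipschitz curve $s\mapsto f(s)$ in $\mathbb R^n$ the change of $\arg c$ is $-\int\sum_{j<n}\dot f_j\,\psi_j^2/|c|^2\,ds$. (ii) Along a segment on which only one coordinate $f_j$ moves, the change of $\arg c$ has absolute value less than $\pi$; it is $\le0$ if $f_j$ increases and $\ge0$ if $f_j$ decreases. (iii) Along a closed loop in $\mathbb R^n$ the change of $\arg c$ is $0$.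

**Proof.** Let $\omega(u,u')=u_1u_2'-u_2u_1'=\det(u,u')$, which is invariant under $SL_2(\mathbb R)$. Along a Lipschitz curve the derivative of $\arg c$ is $\omega(c,\dot c)/|c|^2$. Write $c=BA^{f_j}c_j$ with $B=A^{f_{n-1}}\cdots A^{f_{j+1}}$. Since $\partial_fA^f=\begin{pmatrix}1&0\\0&0\end{pmatrix}$, we have $\partial_{f_j}c=B(\psi_j,0)$, and
$$\omega(c,\partial_{f_j}c)=\omega\big(A^{f_j}c_j,(\psi_j,0)\big)=-\psi_j^2,\qquad\text{because }(A^{f_j}c_j)_2=\psi_j .$$
This gives (i) and the signs in (ii). For the bound in (ii): as $f_j$ moves, $A^{f_j}c_j=(f_j\psi_j-(c_j)_2,\psi_j)$ is constant if $\psi_j=0$, and otherwise moves on the horizontal line at height $\psi_j\ne0$. Applying the fixed invertible matrix $B$ gives a segment that misses $0$, along which the argument changes by less than $\pi$. For (iii): $c$ is a continuous map from the contractible space $\mathbb R^n$ to $\mathbb R^2\setminus\{0\}$, so $\arg c$ has a continuous branch on all of $\mathbb R^n$. $\square$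

Let $A(x)=A^{E-V(x)}$ and $A_n(x)=A(x+(n-1)\alpha)\cdots A(x)$. On the arcs $\dot f_j=-V'(x+j\alpha)$, so the arcs rotate $c$ forward. By (ii) the segment at $y_j$ rotates it backward, by an angle that we call $\Omega_j$, so $0\le\Omega_j<\pi$. By (iii) the two effects cancel.

**Proposition 1.2 (rotation identity).** Let $\alpha$ be irrational and $V\in\mathcal V(a,b)$. For every $n\ge1$ and $E\in\mathbb R$,
$$\sum_{j<n}\Omega_j=L_n:=\int_{\mathbb T}\sum_{j<n}V'(x+j\alpha)\frac{\psi_j(x)^2}{|A_n(x)e_1|^2}\,dx,\qquad 0\le\Omega_j<\pi. \tag{1.2}$$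

For $n=1$ we have $c=(f_0,1)$ and $\arg c=\operatorname{arccot}f_0\in(0,\pi)$. The arc takes $f_0$ from $f^+$ down to $f^-$, the segment takes it back, and $L_1=\Omega_0=\operatorname{arccot}f^--\operatorname{arccot}f^+$. For $n=2$ we have $c=(f_1f_0-1,f_0)$, $\psi_0=1$, $\psi_1=f_0$; one checks directly that $\omega(c,\partial_{f_0}c)=(f_1f_0-1)-f_0f_1=-1$ and $\omega(c,\partial_{f_1}c)=-f_0^2$.

The loop serves to prove that a certain growth rate, the Lyapunov exponent $\gamma(E)$ of the matrices $A_n$, is never zero. We shall suppose $\gamma(E)=0$, deduce that $L_n\ge c_1n$ with a fixed $c_1>0$, and then show that along a suitable sequence of $n$ the jumps cannot undo that much: $\sum_j\Omega_j\le\frac{c_1}2n+o(n)$.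

## 2. The Lyapunov exponent and uniform localization

Write $\|x\|$ for the distance from $x\in\mathbb R$ to the nearest integer, $|\cdot|$ for Lebesgue measure of sets, and $\|A\|$ for the operator norm of a matrix; "a.e." refers to Lebesgue measure. For $A\in SL_2(\mathbb R)$ one has $\|A^{-1}\|=\|A\|\ge1$. On $\mathbb T$, $|x-x'|$ is the circle distance.

**Definition (admissible potential, Diophantine frequency).** A $1$-periodic $v$ is admissible if $v\in\mathcal V(\gamma_-,\gamma_+)$ for some $0<\gamma_-\le\gamma_+<\infty$. The number $\alpha$ is Diophantine if there are $c,\tau>0$ with $\|q\alpha\|\ge c|q|^{-\tau}$ for all integers $q\ne0$.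

For example, $\alpha=\frac{\sqrt5-1}2$ is Diophantine with $\tau=1$. Let $\alpha'=-\frac{\sqrt5+1}2$ be its conjugate, $q\neq 0$, and $p$ the integer nearest to $q\alpha$. Then $(q\alpha-p)(q\alpha'-p)=p^2+pq-q^2$ is a nonzero integer, and $|q\alpha'-p|\le\sqrt5|q|+\frac12\le3|q|$, so $\|q\alpha\|\ge\frac1{3|q|}$.

For $\lambda>0$ consider on $\ell^2(\mathbb Z)$ the operator
$$(H_{\alpha,\lambda}(x)\psi)(m)=\psi(m+1)+\psi(m-1)+\lambda v(x+m\alpha)\psi(m).$$
Put $V=\lambda v\in\mathcal V(a,b)$ with $a=\lambda\gamma_-$, $b=\lambda\gamma_+$, and write $H(x)$ for the operator. A solution of $H(x)\psi=E\psi$ satisfies $\binom{\psi(n)}{\psi(n-1)}=A_n(x)\binom{\psi(0)}{\psi(-1)}$.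

**Definition (Lyapunov exponent).** For $z\in\mathbb C$ let $A_n(x,z)$ be the product above with $E$ replaced by $z$, and
$$\gamma(z)=\gamma_{V,\alpha}(z)=\lim_{n\to\infty}\frac1n\int_0^1\ln\|A_n(x,z)\|\,dx .$$
The integrals are subadditive in $n$, so the limit exists and equals the infimum over $n$. Since $\det A_n=1$, we have $\|A_n\|\ge1$ and $\gamma\ge0$. We also write $\gamma_{v,\alpha,\lambda}$ for $\gamma_{\lambda v,\alpha}$.

**Definition (uniform localization).** $H$ exhibits uniform localization if it has pure point spectrum and there are $C,c>0$ such that every eigenfunction with $\|\psi\|_{\ell^\infty}=1$ admits $n_0(\psi)$ with $|\psi(n)|\le Ce^{-c|n-n_0|}$ for all $n$. It exhibits uniform Lyapunov localization if it has pure point spectrum and for every $\delta>0$ there is $C(\delta)$ such that every eigenfunction with $H\psi=E\psi$, $\|\psi\|_{\ell^\infty}=1$, admits $n_0(\psi)$ with $|\psi(n)|\le C(\delta)e^{-(\gamma(E)-\delta)|n-n_0|}$ for all $n$.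

The second notion is weaker when $\gamma(E)$ can approach $0$: the rate of decay then has no common lower bound. The following are known for admissible $v$ and Diophantine $\alpha$.

1. $\gamma$ is continuous in $E$, and its zero set is closed and of Lebesgue measure zero.
2. There is $K_0=K_0(\alpha,\gamma_-)>0$ with $\gamma(E)\ge\max\{\ln\lambda-\ln K_0,0\}$ for all $E$.
3. For every $\lambda>0$, $H_{\alpha,\lambda}(x)$ has pure point spectrum and exhibits uniform Lyapunov localization for a.e. $x$.
4. When $\gamma$ is continuous in $E$, uniform localization is equivalent to uniform Lyapunov localization together with $\inf_E\gamma(E)>0$. For ergodic families, uniform localization for a.e. $x$ implies pure point spectrum for every $x$, with eigenfunctions satisfying the uniform localization bound with $C,c$ independent of $x$.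
5. In particular, uniform localization holds for all $x$ whenever $\lambda>K_0$.

Svetlana Jitomirskaya and Ilya Kachkovskiy, in "All couplings localization for quasiperiodic operators with Lipschitz monotone potentials", arXiv:1509.02226 (2015), ask whether $\gamma(E)>c(\lambda)>0$ for all $E$, and hence whether uniform localization holds for all $x$, at every $\lambda>0$. For $\lambda\le K_0$ fact 2 says only $\gamma\ge0$, and fact 1 leaves room for exceptional energies with $\gamma(E)=0$. The answer is yes.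

**Theorem 1.** Let $\alpha$ be irrational and $V\in\mathcal V(a,b)$. Then $\gamma(E)>0$ for every $E\in\mathbb R$, $\gamma$ is continuous on $\mathbb R$, and $\min_E\gamma(E)>0$.

**Corollary.** For every admissible $v$, Diophantine $\alpha$ and $\lambda>0$: $\gamma(E)>c(\lambda):=\frac12\min\gamma>0$ for all $E$, and $H_{\alpha,\lambda}(x)$ has uniform localization for every $x$, with constants independent of $x$.

**Proof of the Corollary from Theorem 1.** We have $\gamma\ge\min\gamma>\frac12\min\gamma>0$. By fact 3, uniform Lyapunov localization holds for a.e. $x$. By fact 1, $\gamma$ is continuous, so fact 4 gives uniform localization for a.e. $x$, and then for all $x$ with constants independent of $x$. $\square$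

Two complements mark the limits of the statement. They are not needed for the answer and are proved in Sections 9 to 11.

**Theorem 2 (uniformity and its limits).** (a) For each compact $\mathcal K\subset\mathbb R\setminus\mathbb Q$ and $0<a\le b$: $\inf\{\gamma_{V,\alpha}(E):\alpha\in\mathcal K,\ V\in\mathcal V(a,b),\ E\in\mathbb R\}>0$. (b) Irrationality is needed, and $c$ cannot be uniform in $\alpha$: for every admissible $v$ and rational $p/q$ there is $\lambda_0>0$ such that for $0<\lambda<\lambda_0$ the ($x$-averaged) exponent at frequency $p/q$ vanishes on an interval of energies $E$, and $\lim_{\alpha\to p/q}\gamma_{v,\alpha,\lambda}(E)=0$ there.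

**Theorem 3 (several jumps).** (a) Let $V$ be $1$-periodic, right-continuous, and continuous off distinct $d_1,\dots,d_m\in\mathbb T$, where it has jumps of arbitrary sign, with $a(y-x)\le V(y)-V(x)\le b(y-x)$ for $x<y$ in the same arc between consecutive $d_i$'s. Suppose there are $s\in(0,\frac12]$ and integers $n_k\to\infty$ with $\|n_k\alpha\|\le1/n_k$ such that the $mn_k$ points $d_i-j\alpha$ ($1\le i\le m$, $0\le j<n_k$) are pairwise at distance $\ge s/n_k$. Then the conclusion of Theorem 1 holds. (b) Some such condition is needed. For every badly approximable $\alpha\in(0,1)$ there is $V$ satisfying the first sentence of (a), with downward jumps exactly at $0,\alpha,2\alpha$ (one orbit), and $\gamma(0)=0$.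

Here $\alpha$ is badly approximable if there is $c>0$ with $\|k\alpha\|\ge c/|k|$ for all integers $k\ne0$; the number $\frac{\sqrt5-1}2$ above is an example.

## 3. Large energies, frequency zero, and the failure of a plain count

**Large energies.** Suppose $|E|\ge3+\sup|V|$, so $|f_j|\ge3$ for all $j$. The sequence $\psi_j$ satisfies $\psi_0=1$, $\psi_{-1}:=0$ and $\psi_{j+1}=f_j\psi_j-\psi_{j-1}$. If $|\psi_j|\ge|\psi_{j-1}|$ then $|\psi_{j+1}|\ge3|\psi_j|-|\psi_{j-1}|\ge2|\psi_j|$. By induction $|\psi_n|\ge2^n$, so $\gamma(E)\ge\ln2$. Only a bounded range of energies matters.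

**Frequency zero.** Drop the irrationality of $\alpha$ and take $\alpha=0$, $V(x)=\lambda(\{x\}-\frac12)$, $0<\lambda<4$, $E=0$. Then $A_n(x)=A(x)^n$ with $|\operatorname{tr}A(x)|=|V(x)|\le\lambda/2<2$. Each $A(x)$ is conjugate to a rotation, and the powers are bounded uniformly in $x$, so $\gamma(0)=0$. The theorem is false at this frequency. In the loop of Section 1 all $n$ coordinates would jump at the same point. For irrational $\alpha$ the $n$ jumps occur one at a time, and the proof must use this.

**A plain count.** Suppose $\gamma(E)=0$. Sections 4 to 6 will show that $L_n\ge c_1n$ for all $n\ge2$, where $c_1=\frac a4\big(\frac a{4\pi}\big)^4$. The obvious use of (1.2) is to count: there are $n$ jumps, each undoes less than $\pi$, so $c_1n\le L_n=\sum_j\Omega_j<\pi n$. There is no contradiction here, and there cannot be one. Section 5 will show that $\gamma(E)=0$ forces $a\le2\pi$, so $c_1\le\pi/32$. We need to know that a typical $\Omega_j$ is much smaller than $\pi$.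

**Shears that are nearly isometries.** Let $T^\pm=A_n(y_j\pm)$ be the one-sided limits. They differ in one factor only, so $U=(T^-)^{-1}T^+$ is conjugate to a shear $\begin{pmatrix}1&0\\-\Delta&1\end{pmatrix}$. In itself this says nothing about the size of $U-I$, since the conjugating matrix may be large. But let $U=I+N$ with $\operatorname{tr}N=0$, and suppose that $U$ is nearly an isometry of the Euclidean plane, $\|U^TU-I\|\le\delta$. Then
$$\|N\|_{HS}^2=\operatorname{tr}(N+N^T+N^TN)=\operatorname{tr}(U^TU-I)\le2\delta ,$$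
so $U$ is close to $I$. (For $N=\begin{pmatrix}0&0\\-d&0\end{pmatrix}$ one has $U^TU-I=\begin{pmatrix}d^2&-d\\-d&0\end{pmatrix}$, with trace $d^2$.) Rotations are isometries far from $I$, but they are not unipotent. So the plan is as follows. If $\gamma(E)=0$, find a family of metrics $P(x)$ on $\mathbb R^2$ that $A(x)$ carries to one another. Take $n$ with $n\alpha$ close to an integer, so that $A_n(x)$ nearly preserves $P(x)$. Conclude that for most $j$ both $T^+$ and $T^-$ nearly preserve the same metric, so $U$ does too, $U\approx I$, and $\Omega_j\approx0$.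

## 4. The Thouless formula and a Lipschitz density of states

The aim of this section is an upper bound for $\gamma(E+i\varepsilon)$ at an energy with $\gamma(E)=0$. Until Lemma 4.2, $V$ is any bounded $1$-periodic function that is continuous off a finite subset of $\mathbb T$, and $\alpha$ is irrational.

**Definition (density of states).** $dN$ is the probability measure with $\int\varphi\,dN=\int_{\mathbb T}\langle\delta_0,\varphi(H(x))\delta_0\rangle\,dx$ for continuous $\varphi$, and $N(E)$ is its distribution function. Let $H_n(x)$ be the restriction of $H(x)$ to the sites $0,\dots,n-1$, let $N_n(x,E)$ be the number of its eigenvalues $\le E$, and $dN_n=\frac1n\int_{\mathbb T}N_n(x,dE)\,dx$.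

**Lemma 4.1 (Thouless formula).** $dN_n\to dN$ weakly, and $\gamma(z)=\int\ln|z-E'|\,dN(E')$ for all $z\in\mathbb C$.

**Proof. Step 1: weak convergence.** All supports lie in one compact set, so it suffices to compare moments. If $p\le j\le n-1-p$, paths of length $p$ from $j$ stay in $[0,n-1]$, so $\langle\delta_j,H_n(x)^p\delta_j\rangle=\langle\delta_j,H(x)^p\delta_j\rangle=\langle\delta_0,H(x+j\alpha)^p\delta_0\rangle$. Integrated over $x$, this is the $p$-th moment of $dN$. The $p$-th moment of $dN_n$ is the average over $j<n$ of the integrals of $\langle\delta_j,H_n(x)^p\delta_j\rangle$, and the at most $2p$ remaining sites contribute $O(1/n)$ to the difference.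

**Step 2: the formula off the real line.** With $D_\Lambda=\det(z-H_\Lambda(x))$ for an interval $\Lambda$ of sites (and the usual conventions for empty intervals), induction on $n$ gives
$$A_n(x,z)=\begin{pmatrix}D_{[0,n-1]}&-D_{[1,n-1]}\\D_{[0,n-2]}&-D_{[1,n-2]}\end{pmatrix}.$$
Let $\operatorname{Im}z\ne0$. By Cramer's rule $D_{[1,n-1]}/D_{[0,n-1]}$ and $D_{[0,n-2]}/D_{[0,n-1]}$ are diagonal entries of $(z-H_n(x))^{-1}$, and $D_{[1,n-2]}/D_{[0,n-1]}=\frac{D_{[1,n-2]}}{D_{[1,n-1]}}\cdot\frac{D_{[1,n-1]}}{D_{[0,n-1]}}$ is a product of two such entries (for two boxes). Each is bounded by $|\operatorname{Im}z|^{-1}$. Hence $|D_{[0,n-1]}|\le\|A_n\|\le(1+|\operatorname{Im}z|^{-1})^2|D_{[0,n-1]}|$. Since $\frac1n\int\ln|D_{[0,n-1]}|\,dx=\int\ln|z-E'|\,dN_n(E')$ and $\ln|z-\cdot|$ is continuous on $\mathbb R$, letting $n\to\infty$ proves the formula for $\operatorname{Im}z\ne0$.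

**Step 3: extension to the real line.** The functions $\frac1n\int\ln\|A_n(x,z)\|\,dx\ge0$ are continuous and subharmonic in $z$, and decrease along $n=2^k$ by subadditivity. Their limit $\gamma$ is therefore subharmonic. The logarithmic potential of $dN$ is subharmonic too. The value of a subharmonic function at a point is the limit of its means over shrinking disks (the sub-mean property gives one inequality, upper semicontinuity the other). So two subharmonic functions that agree a.e. agree everywhere. $\square$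

**Lemma 4.2.** Let $V\in\mathcal V(a,b)$. Then $0\le N(E+\delta)-N(E)\le\delta/a$ for all $E\in\mathbb R$, $\delta>0$.

**Proof.** If $h:=\delta/a\ge1$ the bound is trivial, so let $h<1$. If $\{x+j\alpha\}<1-h$, then (1.1) gives $V(x+h+j\alpha)\ge V(x+j\alpha)+ah=V(x+j\alpha)+\delta$. Let $k_n(x)$ be the number of the other sites $j<n$. Then $H_n(x+h)\ge H_n(x)+\delta-R$ with $R\ge0$ diagonal of rank at most $k_n(x)$. Eigenvalue counts are monotone in the operator and change by at most $\operatorname{rank}R$ under the perturbation $R$, so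
$$N_n(x+h,E+\delta)\le\#\{\text{eigenvalues of }H_n(x)-R\text{ that are}\le E\}\le N_n(x,E)+k_n(x).$$
Integrate over $x\in\mathbb T$, using $\int k_n=nh$, and divide by $n$: the distribution functions of $dN_n$ at $E+\delta$ and $E$ differ by at most $h$. Let $n\to\infty$. This gives the claim when $E$ and $E+\delta$ are continuity points of $N$. For other $E$ apply it to $E+\epsilon$ with $\epsilon\downarrow0$ avoiding a countable set, and use right-continuity. $\square$

For $V\in\mathcal V(a,b)$ we therefore have $dN=\mathsf n(E')\,dE'$ with $0\le\mathsf n\le1/a$ and compact support. By Lemma 4.1, $\gamma=\mathsf n*\ln|\cdot|$ is continuous on $\mathbb R$, and $\gamma(E)\ge\ln\operatorname{dist}(E,\operatorname{supp}dN)\to\infty$ as $|E|\to\infty$. So $\min\gamma$ is attained. Since $\gamma\ge0$, Theorem 1 reduces to showing $\gamma(E)\ne0$ for each single $E\in\mathbb R$.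

Suppose $\gamma(E)=0$. By Lemma 4.1, for $\varepsilon>0$,
$$\gamma(E+i\varepsilon)=\gamma(E+i\varepsilon)-\gamma(E)=\int\tfrac12\ln\Big(1+\frac{\varepsilon^2}{(E-E')^2}\Big)dN(E')\le\frac1a\int_{\mathbb R}\tfrac12\ln\Big(1+\frac{\varepsilon^2}{s^2}\Big)ds=\frac{\pi\varepsilon}a. \tag{4.1}$$
The last integral is computed by parts: the boundary terms vanish and it becomes $\int_{\mathbb R}\frac{\varepsilon^2}{s^2+\varepsilon^2}\,ds=\pi\varepsilon$.

## 5. An integrable invariant metric at a zero of the exponent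

A metric here is a symmetric positive definite $2\times2$ matrix of determinant $1$. They are parametrized by the upper half plane $\mathbb H$: for $r\in\mathbb H$ put
$$Q(r)=\frac1{\operatorname{Im}r}\begin{pmatrix}1&-\operatorname{Re}r\\-\operatorname{Re}r&|r|^2\end{pmatrix},\qquad\det Q(r)=1,\qquad\langle Q(r)w,w\rangle=\frac{|w_1-rw_2|^2}{\operatorname{Im}r}\quad(w\in\mathbb R^2).$$
If $f\in\mathbb R$, $r'=f-1/r$ and $w'=A^fw=(fw_1-w_2,w_1)$, then $w_1'-r'w_2'=-w_2+w_1/r=(w_1-rw_2)/r$ and $\operatorname{Im}r'=\operatorname{Im}r/|r|^2$. Hence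
$$(A^f)^TQ(f-1/r)A^f=Q(r). \tag{5.1}$$
For example, if $V=0$ and $E=2\cos k$ with $0<k<\pi$, then $r=e^{ik}$ satisfies $2\cos k-1/r=r$. So $Q(e^{ik})=\frac1{\sin k}\begin{pmatrix}1&-\cos k\\-\cos k&1\end{pmatrix}$ is preserved by $A^{2\cos k}$; its trace is $2/\sin k$.

**Proposition 5.1.** Let $\alpha$ be irrational, $V$ bounded, $1$-periodic and continuous off a finite subset of $\mathbb T$, $E\in\mathbb R$ and $M<\infty$ with $\gamma(E+i\varepsilon)\le M\varepsilon$ for $0<\varepsilon\le1$. Then there is a measurable map $P$ from $\mathbb T$ to the real symmetric positive definite matrices of determinant $1$ such that $A(x)^TP(x+\alpha)A(x)=P(x)$ for a.e. $x$, and $t:=\operatorname{tr}P$ satisfies $\int_{\mathbb T}t\le4M$.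

By (4.1), if $V\in\mathcal V(a,b)$ and $\gamma(E)=0$ this applies with $M=\pi/a$.

**Proof. Step 1: invariant metrics at complex energy, with a bound independent of $\varepsilon$.** Let $z=E+i\varepsilon$, $0<\varepsilon\le1$. Let $H_-(x)$ be the restriction of $H(x)$ to $\ell^2(\{\dots,-2,-1\})$, $G(x)=\langle\delta_{-1},(z-H_-(x))^{-1}\delta_{-1}\rangle$ and $r=r_\varepsilon=1/G$. The function $G$ is Borel: by strong resolvent convergence it is the limit of the corresponding entries for the truncations to $\{-n,\dots,-1\}$, which are rational expressions in values of $V$. Since $\operatorname{Im}G<0$, we have $r(x)\in\mathbb H$. Removing site $-1$ from $H_-(x+\alpha)$ leaves a translate of $H_-(x)$, and site $-1$ of $H_-(x+\alpha)$ carries the value $V(x)$. The Schur complement formula gives $G(x+\alpha)=1/(z-V(x)-G(x))$, that is,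
$$r(x+\alpha)=z-V(x)-\frac1{r(x)},\qquad\operatorname{Im}r(x+\alpha)=\varepsilon+\frac{\operatorname{Im}r(x)}{|r(x)|^2}. \tag{5.2}$$
Hence $\operatorname{Im}r>\varepsilon$ everywhere. Then $|r|\le C+1/\varepsilon$ with $C=|E|+1+\sup|V|$, and $\operatorname{Im}r-\varepsilon\ge\varepsilon(C+1/\varepsilon)^{-2}>0$. So all logarithms below are bounded for fixed $\varepsilon$. By (5.2), $\ln|r(x)|^2=\ln\operatorname{Im}r(x)-\ln(\operatorname{Im}r(x+\alpha)-\varepsilon)$. Integrating,
$$2\int\ln|r|\,dx=-\int\ln\Big(1-\frac\varepsilon{\operatorname{Im}r}\Big)dx\ge\varepsilon\int\frac{dx}{\operatorname{Im}r}.$$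
On the other hand $A(x,z)\binom{r(x)}1=r(x)\binom{r(x+\alpha)}1$, hence $A_n(x,z)\binom{r(x)}1=\prod_{j<n}r(x+j\alpha)\binom{r(x+n\alpha)}1$. Taking logarithms of norms and integrating, the terms with $\ln|(r,1)|$ cancel, so $\frac1n\int\ln\|A_n(x,z)\|\,dx\ge\int\ln|r|\,dx$ and $\gamma(z)\ge\int\ln|r|\,dx$. Together,
$$\int_{\mathbb T}\frac{dx}{\operatorname{Im}r_\varepsilon(x)}\le\frac{2\gamma(E+i\varepsilon)}\varepsilon\le2M. \tag{5.3}$$

**Step 2: a limit measure as $\varepsilon\to0$.** The functions $r_\varepsilon$ need not converge, so we pass to measures. Let $\nu_\varepsilon$ be the image of Lebesgue measure under $x\mapsto(x,r_\varepsilon(x))\in\mathbb T\times\mathbb H$. By (5.3) and Markov's inequality, $|\{\operatorname{Im}r_\varepsilon<1/R\}|\le2M/R$. By (5.2), $|r_\varepsilon(x+\alpha)|\le C+1/\operatorname{Im}r_\varepsilon(x)$, so $|\{|r_\varepsilon|>R\}|\le2M/(R-C)$ for $R>C$. The sets $\{\operatorname{Im}r\ge1/R,\ |r|\le R\}$ are compact in $\mathbb H$, so $(\nu_\varepsilon)$ is tight on $\mathbb T\times\mathbb H$.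 By Prokhorov's theorem there are $\varepsilon_k\to0$ with $\nu_{\varepsilon_k}\to\nu$ weakly, where $\nu$ is a probability measure on $\mathbb T\times\mathbb H$ with Lebesgue measure as $x$-marginal.

**Step 3: invariance of $\nu$.** Let $\Phi_\varepsilon(x,r)=(x+\alpha,\ E+i\varepsilon-V(x)-1/r)$, a map from $\mathbb T\times\mathbb H$ to itself for $\varepsilon\ge0$. By (5.2), $\nu_\varepsilon$ is $\Phi_\varepsilon$-invariant. Let $\varphi$ be Lipschitz with compact support in $\mathbb T\times\mathbb H$. Then $|\varphi\circ\Phi_\varepsilon-\varphi\circ\Phi_0|\le\operatorname{Lip}(\varphi)\,\varepsilon$. Also $\varphi\circ\Phi_0$ is bounded and is continuous off the set where $x$ is a discontinuity of $V$, which is $\nu$-null because the $x$-marginal is Lebesgue. Hence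
$$\int\varphi\,d\nu=\lim_k\int\varphi\circ\Phi_{\varepsilon_k}\,d\nu_{\varepsilon_k}=\lim_k\int\varphi\circ\Phi_0\,d\nu_{\varepsilon_k}=\int\varphi\circ\Phi_0\,d\nu .$$
So $\nu$ is $\Phi_0$-invariant.

**Step 4: integrability.** By weak convergence applied to $\min(1/\operatorname{Im}r,R)$ and then $R\to\infty$, (5.3) gives $\int\frac1{\operatorname{Im}r}\,d\nu\le2M$. If $(x',r')=\Phi_0(x,r)$ then $\frac1{\operatorname{Im}r'}=\frac{|r|^2}{\operatorname{Im}r}$, so by invariance $\int\frac{|r|^2}{\operatorname{Im}r}\,d\nu\le2M$ too. Hence $\int\operatorname{tr}Q(r)\,d\nu=\int\frac{1+|r|^2}{\operatorname{Im}r}\,d\nu\le4M$.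

**Step 5: averaging over the fibers.** The matrix-valued measure $B\mapsto\int_{B\times\mathbb H}Q\,d\nu$ on $\mathbb T$ is finite, and absolutely continuous since $\nu(B\times\mathbb H)=|B|$. Let $\hat P$ be its density: integrable, symmetric, positive semidefinite a.e., with $\int\operatorname{tr}\hat P\le4M$. For Borel $B\subset\mathbb T$, write $(x',r')=\Phi_0(x,r)$ and use (5.1), then invariance:
$$\int_B\hat P=\int1_B(x'-\alpha)A(x'-\alpha)^TQ(r')A(x'-\alpha)\,d\nu(x,r)=\int_{B+\alpha}A(x-\alpha)^T\hat P(x)A(x-\alpha)\,dx=\int_BA(x)^T\hat P(x+\alpha)A(x)\,dx .$$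
Hence $A(x)^T\hat P(x+\alpha)A(x)=\hat P(x)$ for a.e. $x$.

**Step 6: $\det\hat P\ge1$ a.e.** Let $S>0$ be symmetric with $\det S=1$. Then $\operatorname{tr}(Q(r)S)=\operatorname{tr}(S^{1/2}Q(r)S^{1/2})\ge2$ by the inequality of arithmetic and geometric means, since this matrix has determinant $1$. Integrating over $B\times\mathbb H$ gives $\int_B\operatorname{tr}(\hat PS)\ge2|B|$ for all $B$, so $\operatorname{tr}(\hat P(x)S)\ge2$ for a.e. $x$. This holds off one null set for all $S$ in a countable dense set of such matrices, hence for all such $S$. For $\tau>0$ take $S=\sqrt{\det(\hat P+\tau)}\,(\hat P+\tau)^{-1}$, which has determinant $1$. Since $\operatorname{tr}\big(\hat P(\hat P+\tau)^{-1}\big)\le2$, we get $2\le2\sqrt{\det(\hat P+\tau)}$. Let $\tau\to0$.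

**Step 7: normalization.** Since $\det A=1$, $\det\hat P(x+\alpha)=\det\hat P(x)$ a.e. So $P=\hat P/\sqrt{\det\hat P}$ (and $P=I$ on the exceptional null set) is invariant, has determinant $1$, and $\operatorname{tr}P\le\operatorname{tr}\hat P$ a.e. $\square$

Let $X\subset\mathbb T$ be a set of full measure on which $A_n(x)^TP(x+n\alpha)A_n(x)=P(x)$ for all $n\ge0$. The eigenvalues of $P$ are $\mu,\mu^{-1}$ with sum $t$. So they lie in $[1/t,t]$, and $t\ge2$. Hence for $x\in X$, $w\in\mathbb R^2$, $n\ge0$,
$$\frac{|w|^2}{t(x)\,t(x+n\alpha)}\le|A_n(x)w|^2\le t(x)\,t(x+n\alpha)\,|w|^2. \tag{5.4}$$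
Indeed $|A_nw|^2/t(x+n\alpha)\le\langle P(x+n\alpha)A_nw,A_nw\rangle=\langle P(x)w,w\rangle\le t(x)|w|^2$, and the left inequality is similar.

Since $t\ge2$, we also have $2\le4M$. For $V\in\mathcal V(a,b)$ with $M=\pi/a$ this gives $a\le2\pi$, as announced in Section 3; so for $a>2\pi$ positivity is already proved. Smaller $a$ needs the loop.

## 6. The arcs rotate by at least a constant times $n$

**Lemma 6.1.** In the situation of Proposition 5.1 suppose also that $V$ is Lipschitz on each arc between its discontinuities and that $V'\ge a>0$ a.e. Then for all $n\ge2$ the integral $L_n$ in (1.2) satisfies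
$$L_n\ge c_1n,\qquad c_1:=\frac a4(4M)^{-4}. \tag{6.1}$$

**Proof.** For $j\ge1$ we have $A_j(x)e_1=c_j=(\psi_j,\psi_{j-1})$, so $\sum_{j<n}\psi_j^2\ge\frac12\sum_{j=1}^{n-1}|A_j(x)e_1|^2$. By (5.4), the lower bound at time $j$ and the upper bound at time $n$,
$$L_n\ge\frac a2\sum_{j=1}^{n-1}\int\frac{|A_j(x)e_1|^2}{|A_n(x)e_1|^2}\,dx\ge\frac a2\sum_{j=1}^{n-1}\int\frac{dx}{t(x)^2\,t(x+j\alpha)\,t(x+n\alpha)} .$$
By Jensen's inequality for the exponential, each integral is at least $e^{-4\int\ln t}$; by Jensen's inequality for the logarithm, $e^{-4\int\ln t}\ge(\int t)^{-4}\ge(4M)^{-4}$. Finally $n-1\ge n/2$. $\square$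

For $V\in\mathcal V(a,b)$ and $M=\pi/a$ this is $c_1=\frac a4\big(\frac a{4\pi}\big)^4$.

## 7. A single jump between near-isometries

We now make the shear computation of Section 3 quantitative. Let $P,t,X$ be as in Proposition 5.1 and (5.4), and put
$$t^*(x)=\sup_{n\ge1}\frac1n\sum_{j<n}t(x+j\alpha)\ \ge\ t(x).$$
The function $t^*$ controls whole orbit segments, and this is needed because $A_n$ has $n$ factors, each of which must be perturbed.

**Lemma 7.1 (one jump).** In the situation of Proposition 5.1 let $D$ be the finite set of discontinuities of $V$, suppose that $V$ is Lipschitz with constant $b$ on each arc between consecutive points of $D$, let $n\ge1$ and $S_n=\{d-j\alpha:d\in D,\ 0\le j<n\}$. Let $y\in S_n$ be a point at which exactly one of $f_0,\dots,f_{n-1}$ is discontinuous, say $f_j$, with one-sided limits $f^-$ and $f^+$. Let $K\ge2$, $\zeta\ge0$ and $\eta\in(0,\frac14)$ with $\theta:=e^{b\eta K^2}-1\le\frac12$, and let $u^-\in[y-\frac\eta n,y)$, $u^+\in(y,y+\frac\eta n]$ be such that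

1. the closed arc $[u^-,u^+]$ contains no point of $S_n$ other than $y$ (in particular $u^\pm\notin S_n$);
2. $u^\pm\in X$, $t^*(u^\pm)\le K$ and $t(u^\pm+n\alpha)\le K$;
3. the four matrices $P(u^\pm)$, $P(u^\pm+n\alpha)$ are pairwise at distance at most $\zeta$ in operator norm.

Put $\xi=3\theta K+5K^2\zeta$ and $\sigma=4K^{7/2}\xi^{1/2}$. If $\sigma\le\frac12$, then along the segment inserted at $y$ the argument of $c$ changes by at most $9K^2\sigma$ in absolute value.

**Proof.** Put $P_0=P(u^-)$, $M^\pm=A_n(u^\pm)$, and let $T^\pm=A_n(y\pm)$ be the one-sided limits. By (5.4), $\|M^\pm\|\le K$; since the eigenvalues of $P_0$ lie in $[1/K,K]$, $\|P_0^{\pm1}\|\le K$. We use the identity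
$$(A^f)^{-1}A^{f'}=\begin{pmatrix}0&1\\-1&f\end{pmatrix}\begin{pmatrix}f'&-1\\1&0\end{pmatrix}=\begin{pmatrix}1&0\\f-f'&1\end{pmatrix}. \tag{7.1}$$

**Step 1: $T^\pm$ is close to $M^\pm$.** Fix a sign and write $u=u^\pm$. By hypothesis 1 every $f_i$ with $i<n$ is Lipschitz with constant $b$ on the arc from $u$ to $y$, including the endpoint $u$, when at $y$ we take the limit from the side of $u$. So $T^\pm=A^{f'_{n-1}}\cdots A^{f'_0}$ with $|f'_i-f_i(u)|\le b\eta/n$ for all $i<n$. Put $W_i=A_i(u)^{-1}A^{f'_{i-1}}\cdots A^{f'_0}$. Then $W_0=I$ and, by (7.1),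
$$W_{i+1}=\big(I+A_i(u)^{-1}N_iA_i(u)\big)W_i,\qquad N_i=\begin{pmatrix}0&0\\f_i(u)-f'_i&0\end{pmatrix},\quad\|N_i\|\le\frac{b\eta}n .$$
By (5.4), $\|A_i(u)^{-1}\|\,\|A_i(u)\|=\|A_i(u)\|^2\le t(u)\,t(u+i\alpha)$. Multiplying out,
$$\|W_n-I\|\le\prod_{i<n}\Big(1+\frac{b\eta}n\,t(u)\,t(u+i\alpha)\Big)-1\le\exp\Big(\frac{b\eta}n\,t(u)\sum_{i<n}t(u+i\alpha)\Big)-1\le e^{b\eta K^2}-1=\theta .$$
So $T^\pm=M^\pm W^\pm$ with $\|W^\pm-I\|\le\theta\le\frac12$, and $\|T^\pm\|\le\frac32K$.

**Step 2: $T^\pm$ nearly preserves $P_0$.** From $(M^\pm)^TP(u^\pm+n\alpha)M^\pm=P(u^\pm)$ and hypothesis 3, $\|(M^\pm)^TP_0M^\pm-P_0\|\le(K^2+1)\zeta\le2K^2\zeta$. Dropping the signs, $T^TP_0T-P_0=W^T(M^TP_0M-P_0)W+(W^TP_0W-P_0)$. The first term is at most $\frac94\cdot2K^2\zeta$. Writing $W=I+Y$ with $\|Y\|\le\theta$, the second is $Y^TP_0+P_0Y+Y^TP_0Y$, at most $(2\theta+\theta^2)K\le3\theta K$. Hence $\|(T^\pm)^TP_0T^\pm-P_0\|\le\xi$.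

**Step 3: $U=(T^-)^{-1}T^+$ nearly preserves $P_0$.** From Step 2,
$$\|(T^-)^{-T}P_0(T^-)^{-1}-P_0\|=\|(T^-)^{-T}\big(P_0-(T^-)^TP_0T^-\big)(T^-)^{-1}\|\le\|T^-\|^2\xi\le3K^2\xi .$$
Therefore, since $U^TP_0U-P_0=(T^+)^T\big[(T^-)^{-T}P_0(T^-)^{-1}-P_0\big]T^++\big[(T^+)^TP_0T^+-P_0\big]$,
$$\|U^TP_0U-P_0\|\le\tfrac94K^2\cdot3K^2\xi+\xi\le8K^4\xi .$$

**Step 4: $U$ is unipotent, hence close to $I$.** All coordinates other than $f_j$ are continuous at $y$, so $T^\pm=BA^{f^\pm}F$ with the same $B,F\in SL_2(\mathbb R)$. By (7.1), $U=F^{-1}(A^{f^-})^{-1}A^{f^+}F=I+N$ with $N=F^{-1}\begin{pmatrix}0&0\\f^--f^+&0\end{pmatrix}F$, so $\operatorname{tr}N=0$. Let $\tilde N=P_0^{1/2}NP_0^{-1/2}$, so $\operatorname{tr}\tilde N=0$ and $I+\tilde N=P_0^{1/2}UP_0^{-1/2}$. As in Section 3,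
$$\|\tilde N\|_{HS}^2=\operatorname{tr}\big((I+\tilde N)^T(I+\tilde N)-I\big)=\operatorname{tr}\big(P_0^{-1/2}(U^TP_0U-P_0)P_0^{-1/2}\big)\le2K\cdot8K^4\xi .$$
Hence $\|N\|\le\|P_0^{-1/2}\|\,\|P_0^{1/2}\|\,\|\tilde N\|\le K\cdot4K^{5/2}\xi^{1/2}=\sigma$.

**Step 5: the rotation.** By (7.1) the inserted segment is $c(s)=BA^{f^-+s(f^+-f^-)}Fe_1=T^-(I+sN)e_1$, $s\in[0,1]$. By invariance of $\omega$,
$$|\omega(c,\dot c)|=|\omega((I+sN)e_1,Ne_1)|=|\omega(e_1,Ne_1)|\le\|N\|,\qquad|c(s)|\ge\|T^-\|^{-1}(1-\|N\|)\ge\frac2{3K}(1-\|N\|).$$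
Since $\|N\|\le\sigma\le\frac12$, the change of $\arg c$ is at most $\frac94K^2\sigma(1-\sigma)^{-2}\le9K^2\sigma$ in absolute value. $\square$

## 8. Most jumps are harmless: the proof of Theorem 1

Let $\alpha$ be irrational, $V\in\mathcal V(a,b)$, and suppose $\gamma(E)=0$. By (4.1), Proposition 5.1 and Lemma 6.1 apply with $M=\pi/a$, so we have $P,t,X$ and $L_n\ge c_1n$. We bound $\sum_j\Omega_j$ from above along the continued fraction denominators $n=q_k$ of $\alpha$.

**Step 1: separation of the jumps.** Let $n=q_k\ge5$. Then $\|n\alpha\|<1/n$. For $0<|j|<q_k$ we have $\|j\alpha\|\ge\|q_{k-1}\alpha\|>1/(q_k+q_{k-1})\ge1/(2n)$. So the points $y_j=-j\alpha$, $0\le j<n$, are pairwise at distance greater than $1/(2n)$. Both facts are used: the first so that $x+n\alpha$ is near $x$, the second so that Lemma 7.1 sees one jump at a time.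

**Step 2: constants and a large good set.** Put $\kappa=c_1/(8\pi)$. By the maximal ergodic theorem $|\{t^*>K\}|\le\|t\|_1/K$. Choose $K\ge2$ with $\|t\|_1/K<\kappa$, and by Lusin's theorem a compact set $L\subset X\cap\{t^*\le K\}$ with $|L^c|\le\kappa$ and $P|_L$ continuous. Let $\eta\in(0,\frac14)$ be a number with $\theta=e^{b\eta K^2}-1\le\frac12$; it will be fixed in Step 5, depending only on $K,b,c_1$. Put
$$\zeta_n=\sup\{\|P(x)-P(x')\|:x,x'\in L,\ |x-x'|\le4/n\},\qquad \xi_n=3\theta K+5K^2\zeta_n,\qquad\sigma_n=4K^{7/2}\xi_n^{1/2}.$$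
By uniform continuity of $P$ on $L$, $\zeta_n\to0$.

**Step 3: few indices are bad.** Let $D_n=\{x\in L:|L^c\cap(x-\frac2n,x+\frac2n)|\ge\frac\eta{4n}\}$. At such $x$ the set $L^c$ fills at least the fraction $\eta/16$ of an interval of length $4/n$. By Lebesgue's density theorem a.e. $x\in L$ lies in $D_n$ for only finitely many $n$, so $|D_n|\to0$. By Step 1 the arcs $J_j=(y_j-\frac1{4n},y_j+\frac1{4n})$ are disjoint. Call $j$ bad if $J_j\subset L^c\cup D_n$, and good otherwise. Comparing measures, $\#\text{bad}\cdot\frac1{2n}\le\kappa+|D_n|$, that is,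
$$\#\text{bad}\le2n(\kappa+|D_n|). \tag{8.1}$$

**Step 4: at a good index Lemma 7.1 applies.** Let $j$ be good and choose $x\in(J_j\cap L)\setminus D_n$. The arcs $I^-=(y_j-\frac\eta n,y_j)$ and $I^+=(y_j,y_j+\frac\eta n)$ lie in $(x-\frac1n,x+\frac1n)$. Since $\|n\alpha\|<1/n$, the arcs $I^\pm+n\alpha$ lie in $(x-\frac2n,x+\frac2n)$. So the set of $u\in I^\pm$ with $u\notin L$ or $u+n\alpha\notin L$ has measure at most
$$2\,|L^c\cap(x-\tfrac2n,x+\tfrac2n)|<\frac\eta{2n}<|I^\pm| .$$
Hence there are $u^\pm\in I^\pm$ with $u^\pm\in L$ and $u^\pm+n\alpha\in L$. The hypotheses of Lemma 7.1 at $y=y_j$ hold: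

- the arc $[u^-,u^+]$ lies within $\frac\eta n<\frac1{4n}$ of $y_j$, so by Step 1 it contains no other $y_i$, not even as an endpoint;
- $u^\pm\in L\subset X\cap\{t^*\le K\}$, and $t\le t^*\le K$ at $u^\pm+n\alpha\in L$;
- the four points $u^\pm,u^\pm+n\alpha$ of $L$ lie in $(x-\frac2n,x+\frac2n)$, so they are within $4/n$ of each other and their $P$'s differ by at most $\zeta_n$.

So $\Omega_j\le9K^2\sigma_n$ whenever $\sigma_n\le\frac12$.

**Step 5: the contradiction.** Use $\Omega_j<\pi$ for bad $j$, (8.1), and Step 4 for good $j$. Whenever $\sigma_n\le\frac12$,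
$$\frac1n\sum_{j<n}\Omega_j\le2\pi(\kappa+|D_n|)+9K^2\sigma_n,\qquad2\pi\kappa=\frac{c_1}4 .$$
As $n=q_k\to\infty$, $|D_n|\to0$ and $\sigma_n\to4K^{7/2}(3\theta K)^{1/2}$. Since $\theta\to0$ as $\eta\to0$ while $K$ does not depend on $\eta$, we may fix $\eta$ so small that $4K^{7/2}(3\theta K)^{1/2}<\frac12$ and $9K^2\cdot4K^{7/2}(3\theta K)^{1/2}<\frac{c_1}4$. Then $\limsup_k\frac1{q_k}\sum_{j<q_k}\Omega_j\le\frac{c_1}2$. But $\sum_{j<n}\Omega_j=L_n\ge c_1n$ by (1.2) and (6.1). This contradiction shows $\gamma(E)\ne0$ for every real $E$. With the reduction after Lemma 4.2, Theorem 1 is proved. $\blacksquare$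

## 9. Compact families of frequencies, and rational limits: the proof of Theorem 2

**Part (a).** The purpose is to pass to a limit in $\alpha$, $V$ and $E$ at once; the common density bound of Lemma 4.2 makes $\gamma$ continuous under such limits. Adding a constant to $V$ and shifting $E$, we may assume $V(0)=0$. Then $0\le V\le b$, $\operatorname{supp}dN\subset[-2,2+b]$, and $\gamma(E)\ge\ln3$ for $E\notin[-5,5+b]$. Suppose the infimum is $0$. Then there are $\alpha_k\in\mathcal K$, $V_k\in\mathcal V(a,b)$ with $V_k(0)=0$, and $E_k\in[-5,5+b]$ with $\gamma_{V_k,\alpha_k}(E_k)\to0$. By compactness and the Arzelà–Ascoli theorem we may assume $\alpha_k\to\alpha\in\mathcal K$, $E_k\to E$, and $V_k\to V\in\mathcal V(a,b)$ uniformly on $[0,1)$.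

**Step 1: convergence of the densities of states.** Let $dN_{(k)}$ and $dN$ be the densities of states for $(V_k,\alpha_k)$ and $(V,\alpha)$. The $p$-th moment of $dN_{(k)}$ is the integral over $x$ of a polynomial in $V_k(x+j\alpha_k)$, $|j|\le p$. If $x+j\alpha\notin\mathbb Z$ for all these $j$, then $V_k(x+j\alpha_k)\to V(x+j\alpha)$. By dominated convergence the moments converge. The supports are uniformly bounded, so $dN_{(k)}\to dN$ weakly.

**Step 2: convergence of the exponents.** For $\ell>0$ the functions $\max(\ln|E_k-\cdot|,-\ell)$ converge to $\max(\ln|E-\cdot|,-\ell)$ uniformly on compact sets, so their integrals against $dN_{(k)}$ converge to the one against $dN$. By Lemma 4.2 all densities are at most $1/a$. So in $\gamma_{V_k,\alpha_k}(E_k)=\int\ln|E_k-E'|\,dN_{(k)}(E')$, and likewise in $\gamma_{V,\alpha}(E)$, the truncation changes the value by at most $\frac1a\int_{|s|<e^{-\ell}}\big|\ln|s|\big|\,ds$, which tends to $0$ as $\ell\to\infty$, uniformly in $k$. Hence $\gamma_{V_k,\alpha_k}(E_k)\to\gamma_{V,\alpha}(E)$.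 Since $\alpha\in\mathcal K$ is irrational, this limit is positive by Theorem 1, a contradiction.

**Part (b).** This extends the frequency-zero computation of Section 3.

**Step 1: bounded products at frequency $p/q$.** Choose $E_0=2\cos k$ with $\sin(kq)\ne0$. For $V=0$ the $q$-step matrix at $E_0$ has eigenvalues $e^{\pm ikq}$ and trace $2\cos kq\in(-2,2)$. Since $v$ is bounded, there are $\lambda_0>0$ and an open interval around $E_0$ such that for $0<\lambda<\lambda_0$ and $E$ in it the matrices $A_q(x,E)$ at frequency $p/q$ lie, for all $x$, in one compact subset of $\{M\in SL_2(\mathbb R):|\operatorname{tr}M|<2\}$. If $\operatorname{tr}M=2\cos\vartheta$, then $M^l=\frac{\sin l\vartheta}{\sin\vartheta}M-\frac{\sin(l-1)\vartheta}{\sin\vartheta}I$. On the compact set $|\sin\vartheta|$ is bounded below, so the powers are uniformly bounded. At frequency $p/q$ periodicity gives $A_{lq+i}(x)=A_i(x)A_q(x)^l$. Hence $\|A_n^{p/q}(x,E)\|\le C$ for all $n$ and $x$, and the exponent is $0$ on this interval.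

**Step 2: nearby frequencies.** By subadditivity, $0\le\gamma_{v,\alpha,\lambda}(E)\le\frac1n\int\ln\|A_n^\alpha(x,E)\|\,dx$ for every $n$. For fixed $n$, as $\alpha\to p/q$, $A_n^\alpha(x)\to A_n^{p/q}(x)$ off a finite set of $x$. So by dominated convergence the right side tends to $\frac1n\int\ln\|A_n^{p/q}\|\,dx\le\frac{\ln C}n$. Let $n\to\infty$. $\blacksquare$

## 10. Several separated jumps: the proof of Theorem 3(a)

Let $V,\alpha,s,n_k$ be as in Theorem 3(a). If $\alpha$ were rational with denominator $q$, the points $d_1$ and $d_1-q\alpha$ would coincide, which is excluded once $n_k>q$. So $\alpha$ is irrational. Going once around $\mathbb T$, $0=\int V'+\sum(\text{jumps})$ with $\int V'\ge a$. So the number $m_-$ of downward jumps is at least $1$.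

**Step 1: Lipschitz density of states.** The purpose is the analog of (4.1). Let $0<h=\delta/a<1$. By right-continuity, $V(y+h)-V(y)$ is the integral of $V'$ plus the jumps in $(y,y+h]$. If there is no downward jump in $(y,y+h]$, then $V(y+h)-V(y)\ge ah=\delta$. The other $y\in\mathbb T$ form a set of measure at most $m_-h$. The proof of Lemma 4.2, with $k_n(x)$ now the number of $j<n$ for which $(x+j\alpha,x+j\alpha+h]$ contains a downward jump and $\int k_n\le m_-nh$, gives $N(E+\delta)-N(E)\le m_-\delta/a$; for $\delta\ge a$ this is trivial since $m_-\ge1$. Lemma 4.1 applies. So $\gamma$ is continuous, $\gamma(E)\to\infty$ as $|E|\to\infty$, the minimum is attained, and it suffices to exclude $\gamma(E)=0$ for a single $E$. If $\gamma(E)=0$, then as in (4.1) $\gamma(E+i\varepsilon)\le\pi m_-\varepsilon/a$. Proposition 5.1 and Lemma 6.1 now apply with $M=\pi m_-/a$: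
$$\int t\le\frac{4\pi m_-}a,\qquad L_n\ge c_1n\quad(n\ge2),\qquad c_1=\frac a4\Big(\frac a{4\pi m_-}\Big)^4 .$$

**Step 2: the rotation inequality.** Let $n=n_k\ge5$ and $y_{i,j}=d_i-j\alpha$. These points are distinct, so at $y_{i,j}$ only the coordinate $f_j$ jumps, by minus the jump of $V$ at $d_i$. Close up the loop by linear segments. By Lemma 1.1 the arcs contribute $L_n$ to the change of $\arg c$. A downward jump of $V$ (so $f_j$ increases) contributes $-\Omega_{i,j}$ with $0\le\Omega_{i,j}<\pi$. An upward jump (so $f_j$ decreases) contributes an amount $\ge0$. The total is $0$, so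
$$\sum_{\text{downward}}\Omega_{i,j}\ge L_n\ge c_1n. \tag{10.1}$$

**Step 3: good and bad pairs.** Put $\kappa=sc_1/(8\pi)$, and choose $K\ge2$ with $\|t\|_1/K<\kappa$ and a compact $L\subset X\cap\{t^*\le K\}$ with $|L^c|\le\kappa$ and $P|_L$ continuous, as in Section 8. Let $\eta\in(0,\frac s2)$ with $\theta=e^{b\eta K^2}-1\le\frac12$; note $\eta<\frac14$. Define $\zeta_n,\xi_n,\sigma_n,D_n$ by the formulas of Section 8, so again $\zeta_n\to0$ and $|D_n|\to0$. The arcs $J_{i,j}$ of radius $\frac s{2n}\le\frac1{4n}$ about $y_{i,j}$ are disjoint. Call $(i,j)$ bad if $J_{i,j}\subset L^c\cup D_n$. Then $\#\text{bad}\cdot\frac sn\le\kappa+|D_n|$.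

**Step 4: Lemma 7.1 at a good downward pair.** Choose $x\in(J_{i,j}\cap L)\setminus D_n$. The open arcs of length $\frac\eta n<\frac1{4n}$ on both sides of $y_{i,j}$ lie in $(x-\frac1{2n},x+\frac1{2n})$. With $\|n\alpha\|\le\frac1n$, their translates by $n\alpha$ lie in $(x-\frac2n,x+\frac2n)$. The measure count of Section 8, Step 4, gives points $u^\pm$ in these arcs with $u^\pm,u^\pm+n\alpha\in L$, the four points being within $4/n$ of each other. The arc $[u^-,u^+]$ lies within $\frac\eta n<\frac sn$ of $y_{i,j}$, so it contains no other $y_{i',j'}$, even at its endpoints. Exactly one coordinate jumps at $y_{i,j}$. So Lemma 7.1 gives $\Omega_{i,j}\le9K^2\sigma_n$ if $\sigma_n\le\frac12$.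

**Step 5: the contradiction.** There are at most $mn$ good pairs. By (10.1), whenever $\sigma_n\le\frac12$,
$$c_1\le\frac1n\sum_{\text{downward}}\Omega_{i,j}\le\frac\pi s(\kappa+|D_n|)+9mK^2\sigma_n,\qquad\frac{\pi\kappa}s=\frac{c_1}8 .$$
Fix $\eta$ so small that $4K^{7/2}(3\theta K)^{1/2}<\frac12$ and $9mK^2\cdot4K^{7/2}(3\theta K)^{1/2}<\frac{c_1}4$. Letting $k\to\infty$ we get $c_1\le\frac38c_1$, a contradiction. $\blacksquare$

For $m=1$, $d_1=0$, $s=\frac12$, $n_k=q_k$ this is the argument of Section 8.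

## 11. Three jumps on one orbit with $\gamma(0)=0$: the proof of Theorem 3(b)

The example below is increasing with slope bounded below between its jumps, and by Step 1 of Section 10 its density of states is Lipschitz. So these two properties alone do not exclude a zero of $\gamma$. What fails is the separation of the jump points $d_i-j\alpha$. The construction runs Section 5 backward: we prescribe a bounded function $r$ with values in $\mathbb H$ and read off the potential for which $r(x+\alpha)=-V(x)-1/r(x)$. The right side forces $V$ to be real, and this is an equation for the modulus of $r$ in terms of its argument.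

Let $\|k\alpha\|\ge c/|k|$ for $k\ne0$, $0<\alpha<1$. Below, $C$ denotes constants independent of the small parameter $\varepsilon\in(0,1]$.

**Step 1: the argument function.** Let $h$ be $1$-periodic, affine from $-\frac\varepsilon2$ to $\frac\varepsilon2$ on $[0,\alpha)$ and again on $[\alpha,1)$. Then $\varepsilon\le h'\le C\varepsilon$ off $\{0,\alpha\}$, and $h$ jumps down by $\varepsilon$ at $0$ and at $\alpha$. Let $G=-\ln\cos h$. Since $\cos$ is even, $G$ is continuous on $\mathbb T$. Its derivative $G'=h'\tan h$ jumps by the same amount $-J$ at $0$ and at $\alpha$, where $J=\varepsilon\tan(\varepsilon/2)\big(\frac1\alpha+\frac1{1-\alpha}\big)\le C\varepsilon^2$: at each of the two points the right and left limits of $\tan h$ are $\mp\tan(\varepsilon/2)$, and the two slopes $\frac\varepsilon\alpha$, $\frac\varepsilon{1-\alpha}$ each occur on one side.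

**Step 2: solving $g(x)+g(x+\alpha)=G(x)$ with a Lipschitz $g$.** First remove the kinks of $G$. Let $\beta(x)=\frac12\{x\}(\{x\}-1)$, which is Lipschitz, smooth off $0$ with $\beta''=1$, and $\beta'$ jumps by $-1$ at $0$. Put $g_1(x)=J\beta(x-\alpha)$. Then $g_1(x)+g_1(x+\alpha)=J(\beta(x-\alpha)+\beta(x))=:G_1(x)$, and $G_1'$ has the same jumps as $G'$. So $G_2=G-G_1$ is $C^1$, and $G_2''=h'^2\sec^2h-2J$ has total variation at most $C\varepsilon^2$. Hence $|\hat G_2(k)|\le C\varepsilon^2|k|^{-3}$ for $k\ne0$, and $|\hat G_2(0)|\le C\varepsilon^2$. Let $\hat g_2(k)=\hat G_2(k)/(1+e^{2\pi ik\alpha})$. Using $|\sin\pi y|\ge2\|y\|$ and $\|2y\|\le2\|y\|$,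
$$|1+e^{2\pi ik\alpha}|=2|\sin\pi(k\alpha-\tfrac12)|\ge4\|k\alpha-\tfrac12\|\ge2\|2k\alpha\| .$$

To sum, group $k>0$ dyadically; negative $k$ are the same. For $2^l\le k\ne k'<2^{l+1}$ we have $0<|2k-2k'|<2^{l+1}$ and $2k<2^{l+2}$. So the residues of $2k\alpha$ in $(-\frac12,\frac12]$ are pairwise at distance at least $c2^{-l-1}$ and have modulus at least $c2^{-l-2}$. On either side of $0$ the $i$-th smallest modulus is therefore at least $ic2^{-l-2}$, and
$$\sum_{2^l\le k<2^{l+1}}\frac1{\|2k\alpha\|}\le2\sum_{i\le2^l}\frac{2^{l+2}}{ci}\le C2^l(l+1),\qquad\sum_k|k|\,|\hat g_2(k)|\le C\varepsilon^2\sum_{l\ge0}2^{-2l}\,2^l(l+1)\le C\varepsilon^2 .$$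
So $g_2$ is $C^1$, it is real because $\hat g_2(-k)=\overline{\hat g_2(k)}$, and $g=g_1+g_2$ is a real Lipschitz function, $C^1$ off $\alpha$, solving the equation, with $|g|+|g'|\le C\varepsilon^2$.

**Step 3: the potential.** Put $\rho=e^g$ and $\vartheta=\frac\pi2+h\in(0,\pi)$. Then $\sin\vartheta(x)=\cos h(x)=e^{-G(x)}$, that is,
$$\sin\vartheta(x)=\frac1{\rho(x)\rho(x+\alpha)}. \tag{11.1}$$
Let
$$V(x)=\big(\tan h(x)+\tan h(x-\alpha)\big)e^{-2g(x)} .$$
It is $1$-periodic and right-continuous. Off $\{0,\alpha,2\alpha\}$ we have $|V|\le C\varepsilon$ and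
$$V'=\big(h'(x)\sec^2h(x)+h'(x-\alpha)\sec^2h(x-\alpha)\big)e^{-2g}-2g'V\ge2\varepsilon e^{-C\varepsilon^2}-C\varepsilon^3 .$$
Fix $\varepsilon$ so small that this lower bound is positive. Also $V'$ is bounded above. So $V$ satisfies the two-sided Lipschitz condition on each arc between consecutive points of $\{0,\alpha,2\alpha\}$, which are distinct because $\alpha$ is irrational. Since $h$ jumps down at $0$ and $\alpha$, $h(\cdot-\alpha)$ jumps down at $\alpha$ and $2\alpha$, and $g$ is continuous, $V$ jumps down exactly at $0,\alpha,2\alpha$.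

**Step 4: $\gamma(0)=0$.** Let $r(x)=\frac{\rho(x)}{\rho(x-\alpha)}e^{i\vartheta(x-\alpha)}$. Its values lie in a compact subset of $\mathbb H$. Then
$$r(x+\alpha)+\frac1{r(x)}=\frac{\rho(x+\alpha)e^{i\vartheta(x)}+\rho(x-\alpha)e^{-i\vartheta(x-\alpha)}}{\rho(x)} .$$
By (11.1) at $x$ and at $x-\alpha$, $\rho(x+\alpha)=\frac1{\rho(x)\sin\vartheta(x)}$ and $\rho(x-\alpha)=\frac1{\rho(x)\sin\vartheta(x-\alpha)}$. So the imaginary part is $\rho(x)^{-1}\big(\frac1{\rho(x)}-\frac1{\rho(x)}\big)=0$, and the real part is $\rho(x)^{-2}\big(\cot\vartheta(x)+\cot\vartheta(x-\alpha)\big)=-V(x)$, because $\cot(\frac\pi2+h)=-\tan h$. Hence $r(x+\alpha)=0-V(x)-1/r(x)$. By (5.1) at $E=0$, $A(x)^TQ(r(x+\alpha))A(x)=Q(r(x))$ for all $x$, and iterating, $A_n(x)^TQ(r(x+n\alpha))A_n(x)=Q(r(x))$. Since $Q(r(\cdot))$ and its inverse are bounded, $\sup_{n,x}\|A_n(x,0)\|<\infty$, and $\gamma(0)=0$. $\blacksquare$
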